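# A correlation inequality for block determinants of a Wishart matrix

## 1. Sums of Gaussian rows and the swap of one row

Let $r^{(1)},\dots,r^{(n)}$ be independent $N(0,\Sigma)$ vectors in $\mathbb R^p$, with $\Sigma$ positive definite, and let
$$\mathfrak X=\sum_{l=1}^n r^{(l)}r^{(l)\top}.$$
Cut the coordinates $1,\dots,p$ into $d$ consecutive blocks of sizes $p_1,\dots,p_d$, and let $\mathfrak X_{ii}$ be the $i$-th diagonal block, of size $p_i\times p_i$. If $G$ is the $n\times p$ matrix with rows $r^{(l)\top}$, then $\mathfrak X=G^\top G$, and the determinant $|\mathfrak X_{ii}|$ is the squared volume spanned by the columns of $G$ in block $i$. We ask: if some of these volumes are small, does that make it more likely that the others are small too? Precisely, for $k\in\{2,\dots,d\}$ and $t\in(0,\infty)^d$, is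
$$\mathbb P\Big(\bigcap_{i=1}^d\{|\mathfrak X_{ii}|\le t_i\}\Big)\ \ge\ \mathbb P\Big(\bigcap_{i=1}^{k-1}\{|\mathfrak X_{ii}|\le t_i\}\Big)\,\mathbb P\Big(\bigcap_{i=k}^{d}\{|\mathfrak X_{ii}|\le t_i\}\Big)\,? \tag{1}$$

The conjecture treated in this talk is (1) for a Wishart matrix with any real number $\alpha>p-1$ of degrees of freedom. It comes from Christian Genest, Frédéric Ouimet, Donald Richards, "On the Gaussian product inequality conjecture for disjoint principal minors of Wishart random matrices", arXiv:2311.00202 (2023). When $p_1=\dots=p_d=1$, it was proved by Royen (2014). We begin with the easy case, in which the number of degrees of freedom is an integer $n$ and the matrix is a sum of rows as above.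

**Notation.** Fix $k$. Let $A$ be the set of coordinates in blocks $i<k$ and $B$ the set of coordinates in blocks $i\ge k$, with $p_A=|A|\ge1$, $p_B=|B|\ge 1$, $p_A+p_B=p\ge2$. Let $\mathcal S^m$, $\mathcal S^m_+$, $\mathcal S^m_{++}$ be the real symmetric, positive semidefinite (PSD), and positive definite $m\times m$ matrices. Put $\mathcal V=\mathcal S^{p_A}\times\mathcal S^{p_B}$ and $\mathcal V_+=\mathcal S^{p_A}_+\times\mathcal S^{p_B}_+$. A set $K$ is symmetric if $K=-K$.

It is natural to connect the two sides of (1) by a path. For $s\in[0,1]$ let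
$$\Sigma_s=\begin{pmatrix}\Sigma_{AA}&s\Sigma_{AB}\\ s\Sigma_{BA}&\Sigma_{BB}\end{pmatrix}=s\Sigma_1+(1-s)\Sigma_0,\qquad \Sigma_1=\Sigma. \tag{2}$$
This is positive definite, as a convex combination of positive definite matrices. Write $\mathfrak X^{(s)}$ for the random matrix built with $\Sigma_s$. At $s=1$ it is $\mathfrak X$. At $s=0$ the $A$- and $B$-parts of every row are independent, with unchanged marginal laws, so the left side of (1) computed for $\mathfrak X^{(0)}$ is the right side of (1) for $\mathfrak X$. It therefore suffices to show that the left side is nondecreasing in $s$.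

**A first approach.** The event in (1) concerns the Gaussian vector $(r^{(1)},\dots,r^{(n)})$ in $\mathbb R^{np}$, and there is a classical type of inequality for Gaussian vectors and symmetric convex sets (Lemma 4 below). Are our events symmetric convex sets? They are symmetric, but not convex in general. Take one block with $p_i=2$ and $n=2$. Then $|\mathfrak X_{ii}|=(\det G_i)^2$ with $G_i$ a $2\times2$ matrix. The matrices $\mathrm{diag}(2c,0)$ and $\mathrm{diag}(0,2c)$ have determinant $0$, but their midpoint $\mathrm{diag}(c,c)$ has determinant $c^2$. So for $c$ large the set $\{(\det G_i)^2\le t_i\}$ contains the two matrices and not their midpoint.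

**What survives.** Freeze all rows but one. Let $X'$ be the contribution of the frozen rows and $r$ the free row. For any square matrix $N$ and vector $v$,
$$|N+vv^\top|=|N|+v^\top\mathrm{adj}(N)\,v. \tag{3}$$
For invertible $N$ this is $|N|(1+v^\top N^{-1}v)$, and the general case follows since both sides are polynomials in the entries. If $N$ is PSD, then $\mathrm{adj}(N)=\lim_{\varepsilon\downarrow0}|N+\varepsilon I|(N+\varepsilon I)^{-1}$ is PSD. So in the single free row the block determinant is a constant plus a PSD quadratic form, and its sublevel sets are convex. For instance, with $X'_{ii}=\mathrm{diag}(x_1,x_2)$ one gets $x_1x_2+x_2r_1^2+x_1r_2^2$, whose sublevel sets are filled ellipses when $x_1,x_2>0$. If $X'_{ii}=0$, they are the whole plane. The next definition records exactly the property used.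

**Definition (class $\mathcal D_m$).** $\mathcal D_m$ is the set of bounded Borel $g:\mathcal S^m_+\to[0,\infty)$ such that $\{r\in\mathbb R^m: g(X+rr^\top)\ge c\}$ is convex for all $X\in\mathcal S^m_+$ and $c>0$.

These sets are automatically symmetric and Borel. The class is a real restriction: $g(X)=1\{|X_{12}|\le1\}$ is not in $\mathcal D_2$, because for $X=0$, $c=1$ the set is $\{|r_1r_2|\le1\}$, which contains $(4,0)$ and $(0,4)$ but not $(2,2)$.

**Lemma 1.** Let $\varphi:[0,\infty)\to[0,\infty)$ be bounded and nonincreasing, and let $M$ be an $m\times q$ matrix. Then $X\mapsto\varphi(|M^\top XM|)$ belongs to $\mathcal D_m$.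

*Proof.* The function is bounded, and Borel because $\varphi$ is monotone. By (3) with $N=M^\top XM$ and $v=M^\top r$,
$$|M^\top(X+rr^\top)M|=|M^\top XM|+r^\top M\,\mathrm{adj}(M^\top XM)\,M^\top r,$$
a nonnegative convex function $h$ of $r$. For $c>0$ the set $\{\varphi\ge c\}$ is one of $\emptyset$, $[0,a)$, $[0,a]$, $[0,\infty)$, and the preimage of each under $h$ is convex. $\square$

With $\varphi=1_{[0,t_i]}$ and $M$ the inclusion of block $i$, we see that $1\{|X_{ii}|\le t_i\}$ is in the class.

**Proposition 1 (integer case).** Let $n\ge1$ be an integer, and let $f_A$ (resp. $f_B$) be a finite product of elements of $\mathcal D_{p_A}$ (resp. $\mathcal D_{p_B}$). Then $s\mapsto\mathbb E[f_A(\mathfrak X^{(s)}_{AA})f_B(\mathfrak X^{(s)}_{BB})]$ is nondecreasing on $[0,1]$. In particular (1) holds for sums of $n$ rows.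

The proof needs one fact about a single Gaussian row. Let $r(u)\sim N(0,\Sigma_u)$.

**Lemma 5 (one row; proved in Section 2).** For $f_A,f_B$ as above and $X'=(X'_A,X'_B)\in\mathcal V_+$, the function $u\mapsto\mathbb E[f_A(X'_A+r_A(u)r_A(u)^\top)\,f_B(X'_B+r_B(u)r_B(u)^\top)]$ is nondecreasing on $[0,1]$.

*Proof of Proposition 1 from Lemma 5.* Let $s_1<s_2$. Start with $n$ independent rows of law $N(0,\Sigma_{s_1})$ and replace them, one at a time, by independent rows of law $N(0,\Sigma_{s_2})$. At each replacement condition on the other $n-1$ rows, and let $X'\in\mathcal V_+$ be the pair of diagonal blocks of their sum. By Lemma 5 the conditional expectation does not decrease. After $n$ replacements we have passed from $s_1$ to $s_2$. For (1), take $f_A=\prod_{i<k}1\{|X_{ii}|\le t_i\}$, $f_B=\prod_{i\ge k}1\{|X_{ii}|\le t_i\}$ and compare $s=1$ with $s=0$. $\square$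

## 2. Gaussian mass of symmetric convex sets as the cross-covariance grows

This section proves Lemma 5. We shall twice pass from Laplace transforms to measures, using the following.

**Lemma 2 (uniqueness).** Let $\mathcal K$ be either $[0,\infty)^n$ or $\mathcal V_+$, and let $\mathcal O$ be $(0,\infty)^n$, respectively the set of $T=(T_A,T_B)$ with $T_A,T_B$ positive definite. Write $\langle T,x\rangle$ for the usual inner product, which on $\mathcal V$ is $\operatorname{tr}T_AX_A+\operatorname{tr}T_BX_B$.
(a) A finite signed measure $\mu$ on $\mathcal K$ with $\int e^{-\langle T,x\rangle}\mu(dx)=0$ for all $T\in\mathcal O$ is zero.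
(b) Two positive measures on $\mathcal K$ with equal and finite Laplace transforms on $\mathcal O$ are equal.

*Proof.* (a) For $T\in\mathcal O$ there is $\varepsilon>0$ with $\langle T,x\rangle\ge\varepsilon|x|$ on $\mathcal K$. On $\mathcal V_+$ this holds because $\operatorname{tr}T_AX_A\ge\lambda_{\min}(T_A)\operatorname{tr}X_A$, and the trace of a PSD matrix dominates its Frobenius norm. So $e_T(x)=e^{-\langle T,x\rangle}$ lies in $C_0(\mathcal K)$. The span of the $e_T$ is an algebra since $\mathcal O+\mathcal O\subset\mathcal O$. It vanishes nowhere, and it separates points because $\mathcal O$ is open. By Stone–Weierstrass it is dense in $C_0(\mathcal K)$, so $\int f\,d\mu=0$ for all $f\in C_0(\mathcal K)$ and $\mu=0$. (b) Fix $T_0\in\mathcal O$ and multiply both measures by $e_{T_0}$. They become finite, and their transforms at $T\in\mathcal O$ are the old ones at $T_0+T$. Apply (a) to the difference and divide by $e_{T_0}$. $\square$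

**Lemma 3 (Royen's monotonicity).** Let $C$ be an $n\times n$ PSD matrix in $2\times2$ block form, $C(s)$ the matrix with the off-diagonal blocks multiplied by $s\in[0,1]$, $\xi(s)\sim N(0,C(s))$ and $a_i>0$. Then $s\mapsto\mathbb P(|\xi_i(s)|\le a_i\ \forall i)$ is nondecreasing on $[0,1]$.

*Proof.* **Step 1: principal minors decrease along the path.** For $\emptyset\ne J\subset\{1,\dots,n\}$ let $D_J(s)=\det C(s)_J$, a polynomial in $s$. We claim $D_J'\le0$ on $[0,1]$. For $n=2$ the only nonconstant one is $D_{\{1,2\}}(s)=c_{11}c_{22}-s^2c_{12}^2$. In general, if $J$ lies in one group, $D_J$ is constant. If $J$ meets both groups and $C$ is positive definite, then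
$$D_J(s)=\det C_{11,J}\,\det C_{22,J}\,\det(I-s^2MM^\top),\qquad M=C_{11,J}^{-1/2}C_{12,J}C_{22,J}^{-1/2},\quad \|M\|<1,$$
and the last factor is a product of terms $1-s^2m$ with $m\in[0,1)$, hence nonincreasing. If $C$ is only PSD, apply this to $C+\varepsilon I$ and let $\varepsilon\downarrow0$: the coefficients of the polynomials converge, so $D_J'\le0$ survives.

**Step 2: turn minors into Laplace transforms.** For $\gamma\in\{1,3\}$ let $W^\gamma_i(s)=\frac12\sum_{l=1}^\gamma\xi^{(l)}_i(s)^2$ with independent copies $\xi^{(l)}(s)=C(s)^{1/2}Z^{(l)}$ of $\xi(s)$, where the $Z^{(l)}$ are standard normal and do not depend on $s$. For $\lambda\in(0,\infty)^n$, with $\Lambda=\mathrm{diag}(\lambda)$ and $\lambda_J=\prod_{j\in J}\lambda_j$, the Gaussian integral gives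
$$\mathbb Ee^{-\lambda\cdot W^\gamma(s)}=q_s(\lambda)^{-\gamma/2},\qquad q_s(\lambda)=\det(I+\Lambda C(s))=1+\sum_{J}\lambda_JD_J(s).$$
Since $\partial_sq_s^{-1/2}=-\frac12q_s^{-3/2}\sum_JD_J'(s)\lambda_J$, for $s_1<s_2$,
$$\mathbb Ee^{-\lambda\cdot W^1(s_2)}-\mathbb Ee^{-\lambda\cdot W^1(s_1)}=\tfrac12\int_{s_1}^{s_2}\sum_J(-D_J'(s))\,\lambda_J\,\mathbb Ee^{-\lambda\cdot W^3(s)}\,ds. \tag{4}$$
The sign is right, and the power $-3/2$ is again the transform of a probability law. The factor $\lambda_J$ remains to be interpreted.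

**Step 3: divide by $\lambda_1\cdots\lambda_n$ to reach distribution functions.** For $w\in[0,\infty)^n$,
$$\frac{e^{-\lambda\cdot w}}{\lambda_1\cdots\lambda_n}=\int_{[0,\infty)^n}e^{-\lambda\cdot x}\,1\{w\le x\}\,dx,\qquad \frac{\lambda_J\,e^{-\lambda\cdot w}}{\lambda_1\cdots\lambda_n}=\int e^{-\lambda\cdot x}\rho_{J,w}(dx),$$
where $w\le x$ is meant coordinatewise and $\rho_{J,w}=\bigotimes_{j\in J}\delta_{w_j}\otimes\bigotimes_{i\notin J}1_{[w_i,\infty)}(x_i)\,dx_i$ is a positive measure. Let
$$\rho=\tfrac12\int_{s_1}^{s_2}\sum_J(-D'_J(s))\,\mathbb E\,\rho_{J,W^3(s)}\,ds,$$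
a positive measure by Step 1. It is well defined because $W^3(s)$ is a continuous function of $s$ and the $Z^{(l)}$. Dividing (4) by $\lambda_1\cdots\lambda_n$ and using Tonelli, the positive measures
$$\mathbb P(W^1(s_2)\le x)\,dx\qquad\text{and}\qquad\mathbb P(W^1(s_1)\le x)\,dx+\rho(dx)$$
have the same finite Laplace transform on $(0,\infty)^n$. By Lemma 2(b) they are equal.

**Step 4: conclude.** Hence $\mathbb P(W^1(s_2)\le x)\ge\mathbb P(W^1(s_1)\le x)$ for almost every $x$. Given any $x\in[0,\infty)^n$, approach it by points $x^{(m)}\downarrow x$ of this full-measure set with $x^{(m)}_i>x_i$. Continuity of probability along decreasing events gives the inequality at $x$. Take $x_i=a_i^2/2$. $\square$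

**Lemma 4.** Let $K_A\subset\mathbb R^{p_A}$ and $K_B\subset\mathbb R^{p_B}$ be Borel, symmetric and convex. Then $u\mapsto\mathbb P(r_A(u)\in K_A,\ r_B(u)\in K_B)$ is nondecreasing on $[0,1]$.

*Proof.* We reduce to slabs. We may assume both sets nonempty. Boundaries of convex sets are Lebesgue-null and $r(u)$ has a density, so we may replace the sets by their closures. A nonempty closed symmetric convex set $K$ contains $0$, and its polar $K^\circ=\{v:\langle v,x\rangle\le1\ \forall x\in K\}$ is symmetric. By the bipolar theorem $K=\bigcap_{v\in K^\circ}\{x:|\langle v,x\rangle|\le1\}$, and by continuity in $v$ it is enough to let $v$ run over a countable dense subset of $K^\circ$. For finitely many slabs $|\langle v_j,r_A\rangle|\le1$ and $|\langle w_l,r_B\rangle|\le1$, apply Lemma 3 to the Gaussian vector $((\langle v_j,r_A(u)\rangle)_j,(\langle w_l,r_B(u)\rangle)_l)$: its covariance is PSD, and the cross-covariance of the two groups is multiplied by $u$. (It may be singular, which is why Lemma 3 allows PSD matrices.) Then let the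 number of slabs increase; the events decrease to the desired one. $\square$

*Proof of Lemma 5.* Write $f_A=\prod_jg_j$ with $g_j\in\mathcal D_{p_A}$. Since $g=\int_0^\infty1\{g\ge c\}\,dc$ for $g\ge 0$,
$$f_A(X'_A+r_Ar_A^\top)=\int 1\Big\{r_A\in\bigcap_jK_j(c_j)\Big\}\,dc,\qquad K_j(c)=\{r:g_j(X'_A+rr^\top)\ge c\},$$
the integral being over vectors $c$ with positive entries. The sets $\bigcap_jK_j(c_j)$ are Borel, symmetric and convex. The same holds for $f_B$. By Tonelli the expectation in Lemma 5 is an integral, against a positive measure, of probabilities as in Lemma 4. $\square$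

This completes the integer case. What changes when the number of rows is not an integer?

## 3. Real degrees of freedom, and where the swap stops

**Definition (Wishart law).** For $m\ge1$, real $\beta>m-1$ and $\Sigma\in\mathcal S^m_{++}$, the law $\mathcal W_m(\beta,\Sigma)$ has density proportional to $|X|^{(\beta-m-1)/2}\exp\{-\operatorname{tr}(\Sigma^{-1}X)/2\}$ on $\mathcal S^m_{++}$.

We use the textbook fact that this density is integrable for $\beta>m-1$, with integral a constant times $|\Sigma|^{\beta/2}$. Replacing $\Sigma^{-1}$ by $\Sigma^{-1}+2T$ gives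
$$\mathbb Ee^{-\operatorname{tr}TX}=|I+2\Sigma T|^{-\beta/2},\qquad T\in\mathcal S^m_+. \tag{5}$$
Two standard consequences follow. Principal submatrices of a Wishart matrix are Wishart with the same $\beta$ (choose $T$ supported on the submatrix). For an integer $n>m-1$, $\mathcal W_m(n,\Sigma)$ is the law of a sum of $n$ Gaussian rows, since $\mathbb Ee^{-r^\top Tr}=|I+2\Sigma T|^{-1/2}$ for $r\sim N(0,\Sigma)$. In this notation the results are as follows; $\Sigma\in\mathcal S^p_{++}$ is arbitrary, and $\mathfrak X=\mathfrak X^{(1)}$.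

**Theorem 1.** Let $\alpha>p-1$ be real and $\mathfrak X^{(s)}\sim\mathcal W_p(\alpha,\Sigma_s)$. For all $t\in(0,\infty)^d$, the function $s\mapsto\mathbb P(\bigcap_{i=1}^d\{|\mathfrak X^{(s)}_{ii}|\le t_i\})$ is nondecreasing on $[0,1]$. At $s=0$ the blocks $\mathfrak X_{AA},\mathfrak X_{BB}$ are independent with their original marginals, so comparing $s=1$ with $s=0$ gives (1).

**Theorem 2.** Let $f_A$ (resp. $f_B$) be a finite product of elements of $\mathcal D_{p_A}$ (resp. $\mathcal D_{p_B}$). For $\alpha\in\{1,2,\dots\}\cup(p-1,\infty)$, the function $s\mapsto\mathbb E[f_A(\mathfrak X^{(s)}_{AA})f_B(\mathfrak X^{(s)}_{BB})]$ is nondecreasing on $[0,1]$; in particular $\mathbb E[f_A(\mathfrak X_{AA})f_B(\mathfrak X_{BB})]\ge\mathbb E[f_A(\mathfrak X_{AA})]\,\mathbb E[f_B(\mathfrak X_{BB})]$. (For integer $\alpha$, $\mathfrak X^{(s)}$ is a sum of $\alpha$ rows, singular if $\alpha<p$.)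

**Theorem 3.** For $\alpha>p-1$ and any $t\in(0,\infty)^d$, equality holds in (1) if and only if $\Sigma_{ij}=0$ for all $i<k\le j$. Moreover $\mathbb P(\bigcap_i\{|\mathfrak X_{ii}|\le t_i\})\ge\prod_i\mathbb P(|\mathfrak X_{ii}|\le t_i)$, with equality if and only if $\Sigma$ is block diagonal.

The integer part of Theorem 2 is Proposition 1 (at $s=0$ the two groups of rows are independent). By Lemma 1 it contains (1) for all integers $1\le\alpha\le p-1$ as well.

Now let $\alpha$ be real. The sensible first move is to split off one row, $\mathfrak X=rr^\top+X'$, with $X'$ an independent PSD matrix. By (5), $X'$ would have transform $|I+2\Sigma T|^{-(\alpha-1)/2}$. There are two obstacles.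

*First obstacle: the remainder must be changed too.* If $\alpha>p$, then $X'\sim\mathcal W_p(\alpha-1,\Sigma_s)$ exists, but it depends on $s$. Swapping rows as before, one can peel off rows only while the remainder is Wishart, and in the end a remainder with a noninteger number of degrees of freedom has still to be moved from $s_1$ to $s_2$.

*Second obstacle: the remainder may not exist.* Take $p=2$, $\alpha\in(1,2)$, and put $\beta=\alpha-1\in(0,1)$. Replacing $X'$ by $\Sigma^{-1/2}X'\Sigma^{-1/2}$ we may take $\Sigma=I$. Write $X'=\begin{pmatrix}x&y\\y&z\end{pmatrix}$ and $T=\begin{pmatrix}t_1&\tau\\\tau&t_2\end{pmatrix}$, so that $\operatorname{tr}TX'=t_1x+t_2z+2\tau y$ and $|I+2T|=(1+2t_1)(1+2t_2)-4\tau^2$. At a diagonal positive definite $T$ we may differentiate under the expectation: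
$$\mathbb E\big[|X'|\,e^{-\operatorname{tr}TX'}\big]=\Big(\partial_{t_1}\partial_{t_2}-\tfrac14\partial_\tau^2\Big)|I+2T|^{-\beta/2}\Big|_{\tau=0}=(\beta^2-\beta)\,\big[(1+2t_1)(1+2t_2)\big]^{-\beta/2-1}<0.$$
This is impossible for a PSD matrix. So no such $X'$ exists.

Both obstacles suggest what to do. For the first, work infinitesimally. For integer $n$, the product rule applied to the $n$ rows, all of which play the same role, gives
$$\frac{d}{ds}\,\mathbb EF(\text{$n$ rows at }s)=n\cdot\frac{\partial}{\partial u}\,\mathbb EF(\text{$n-1$ rows at }s\ +\ \text{one row at }u)\Big|_{u=s}.$$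
In terms of the transform $L_s$ of one row this is $\partial_sL_s^n=nL_s^{n-1}\partial_sL_s$, and this identity holds for every real exponent: $\partial_sL_s^\alpha=\alpha L_s^{\alpha-1}\partial_sL_s$. Only one row is ever moved, and Lemma 5 gives the sign, provided that $L_s^{\alpha-1}$ is the transform of a positive measure. For the second obstacle, note that our functions see only the pair of diagonal blocks $(\mathfrak X_{AA},\mathfrak X_{BB})$, never $\mathfrak X_{AB}$. So we need $L_s^{\alpha-1}$ to be a Laplace transform only in the variables $T=\mathrm{diag}(T_A,T_B)$, as a law on $\mathcal V_+$ and not on $\mathcal S^p_+$. In the example above with $\Sigma=I$ and blocks of size $1$, the restriction to $\tau=0$ is $(1+2t_1)^{-\beta/2}(1+2t_2)^{-\beta/2}$, the transform of two independent Gamma variables: the obstruction is gone. The next section shows that forgetting $\mathfrak X_{AB}$ always gains exactly the one degree of freedom that we need.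

## 4. Pairs of diagonal blocks with more than $p-2$ degrees of freedom

Identify $T=(T_A,T_B)$ with $\mathrm{diag}(T_A,T_B)$.

**Definition (pair law).** $\nu^s_\gamma$ denotes a probability measure on $\mathcal V_+$ with
$$\int e^{-\langle T,X\rangle}\,\nu^s_\gamma(dX)=|I+2\Sigma_sT|^{-\gamma/2}\quad\text{for all positive definite }T_A,T_B. \tag{6}$$

By Lemma 2 it is unique if it exists. By (5), for $\gamma=\alpha>p-1$ it is the law of $(\mathfrak X^{(s)}_{AA},\mathfrak X^{(s)}_{BB})$. For $\gamma=1$ it is the law of $(r_Ar_A^\top,r_Br_B^\top)$ with $r\sim N(0,\Sigma_s)$.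

**Definition (noncentral chi-square).** For real $\delta>0$ and $\eta\ge0$, $\chi^2_\delta(\eta)$ is the mixture of the central laws $\chi^2_{\delta+2j}$ with $j\sim\mathrm{Poisson}(\eta/2)$. If $\zeta\sim\chi^2_\delta(\eta)$ and $u\ge0$, summing the Poisson series gives
$$\mathbb Ee^{-u\zeta}=\sum_{j\ge0}e^{-\eta/2}\frac{(\eta/2)^j}{j!}(1+2u)^{-\delta/2-j}=(1+2u)^{-\delta/2}\exp\Big\{-\frac{u\eta}{1+2u}\Big\}. \tag{7}$$
For integer $\delta$ this is the law of $|Z|^2$ with $Z\sim N(m,I_\delta)$, $|m|^2=\eta$. What matters is that $\delta$ may be any positive real.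

**The case $p=2$ by hand.** Let $A=\{1\}$, $B=\{2\}$, $\Sigma=\begin{pmatrix}1&\rho\\\rho&1\end{pmatrix}$ with $|\rho|<1$, and let $\beta>0$. Let $V\sim\chi^2_\beta$ and, given $V$, let $x=(1-\rho^2)\zeta$ with $\zeta\sim\chi^2_\beta(\eta)$, $\eta=\rho^2V/(1-\rho^2)$. With $t'=t/(1+2t(1-\rho^2))$, (7) gives $\mathbb E[e^{-tx}|V]=(1+2t(1-\rho^2))^{-\beta/2}e^{-t'\rho^2V}$, and so
$$\mathbb Ee^{-tx-\tau V}=\Big[(1+2t(1-\rho^2))(1+2\tau)+2t\rho^2\Big]^{-\beta/2}=\Big[(1+2t)(1+2\tau)-4\rho^2t\tau\Big]^{-\beta/2}=|I+2\Sigma T|^{-\beta/2}.$$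
So the pair law exists for every $\beta>0=p-2$. Incidentally, for $p=2$ this settles (1) for all real $\alpha>1$ (rescale the two coordinates to have $\Sigma$ as above). The law $\chi^2_\alpha(\eta)$ is stochastically increasing in $\eta$, so $\mathbb P(x\le t_1|V)$ is nonincreasing in $V$, as is $1\{V\le t_2\}$, and two nonincreasing functions of one real variable have nonnegative covariance. This argument uses the order of the real line, so we do not build on it for larger blocks. What we keep is the construction.

**Where the general construction comes from.** For an integer number $N\ge p$ of rows, pick a coordinate $a\in A$ and regress the column $g_a$ of the data matrix on the other columns. The pair of diagonal blocks sees $g_a$ only through its inner products with the columns in $A'=A\setminus\{a\}$ and through $|g_a|^2$; the inner products with the columns in $B$ are forgotten. Project $g_a$ on the span of the $q=p_A-1$ columns in $A'$. The projection is determined by the visible inner products, and of the remaining $N-q$ dimensions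 only a squared length is visible, which is a noncentral chi-square with $N-q$ degrees of freedom. In this description $N$ can be replaced by a real $\beta$ as soon as the other $p-1$ columns have a Wishart law ($\beta>p-2$) and $\beta-q>0$. To recover the full matrix one would project on the span of all $p-1$ other columns, leaving $N-(p-1)$ dimensions and forcing $\beta>p-1$. The difference of one is the gain.

**Lemma 6.** Let $\beta>p-2$ be real. Then:
(a) $\nu^s_\beta$ exists for every $s\in[0,1]$.
(b) $s\mapsto\nu^s_\beta$ is continuous on $[0,1]$ in total variation.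
(c) For each $\varepsilon>0$ there are a closed ball $U\subset\mathcal V$ centered at $(\varepsilon I,\varepsilon I)$, of arbitrarily small radius, and $c>0$, such that $\nu^s_\beta\ge c\cdot\mathrm{Leb}|_U$ for all $s\in[0,1]$.

*Proof.* Write $\Sigma$ for $\Sigma_s$. Pick $a\in A$; put $A'=A\setminus\{a\}$, $q=p_A-1\ge0$, $R=A'\cup B$, so $|R|=p-1\ge1$. Let
$$w=\Sigma_{RR}^{-1}\Sigma_{Ra}=(w_{A'},w_B),\qquad\sigma^2=\Sigma_{aa}-\Sigma_{aR}\Sigma_{RR}^{-1}\Sigma_{Ra}>0.$$

**Step 1: construction.** Let $V\sim\mathcal W_{p-1}(\beta,\Sigma_{RR})$, which exists since $\beta>(p-1)-1$. Write $V'=V_{A'A'}$ and $V_{BB\cdot A'}=V_{BB}-V_{BA'}V'^{-1}V_{A'B}$. Given $V$, let $y$ and $\zeta$ be independent with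
$$y\sim N\big((Vw)_{A'},\ \sigma^2V'\big)\ \text{in }\mathbb R^q,\qquad\zeta\sim\chi^2_{\beta-q}(\eta),\quad\eta=\sigma^{-2}w_B^\top V_{BB\cdot A'}w_B.$$
Here $\beta-q>p-2-(p_A-1)=p_B-1\ge0$. Put
$$x=y^\top V'^{-1}y+\sigma^2\zeta,\qquad X_A=\begin{pmatrix}V'&y\\y^\top&x\end{pmatrix},\qquad X_B=V_{BB}.$$
The matrix $X_A$ is PSD because $V'>0$ and its Schur complement is $\sigma^2\zeta\ge0$. If $q=0$, everything indexed by $A'$ is omitted. We claim that the law of $(X_A,X_B)$ is $\nu^s_\beta$.

**Step 2: conditional Laplace transform given $V$.** Let $T_A=\begin{pmatrix}T'&\theta\\\theta^\top&t\end{pmatrix}$ and $T_B$ be positive definite, and put $t'=t/(1+2t\sigma^2)$. Then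
$$\langle T,X\rangle=\operatorname{tr}T'V'+2\theta^\top y+t\,y^\top V'^{-1}y+t\sigma^2\zeta+\operatorname{tr}T_BV_{BB}.$$
Write $y=V'^{1/2}e$ with $e\sim N(V'^{1/2}\omega,\sigma^2I_q)$, where $V'\omega=(Vw)_{A'}$, that is, $\omega=w_{A'}+V'^{-1}V_{A'B}w_B$. Completing the square,
$$2\theta^\top y+t\,y^\top V'^{-1}y=t\,\big|e+\tfrac1tV'^{1/2}\theta\big|^2-\tfrac1t\theta^\top V'\theta .$$
For $Z\sim N(m,\sigma^2I_q)$ one has $\mathbb Ee^{-t|Z|^2}=(1+2t\sigma^2)^{-q/2}e^{-t'|m|^2}$. Hence
$$\mathbb E\big[e^{-2\theta^\top y-ty^\top V'^{-1}y}\,\big|\,V\big]=(1+2t\sigma^2)^{-q/2}\exp\Big\{\tfrac1t\theta^\top V'\theta-t'\big(\omega+\tfrac\theta t\big)^\top V'\big(\omega+\tfrac\theta t\big)\Big\},$$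
and (7) with $u=t\sigma^2$ gives
$$\mathbb E\big[e^{-t\sigma^2\zeta}\,\big|\,V\big]=(1+2t\sigma^2)^{-(\beta-q)/2}\exp\{-t'\,w_B^\top V_{BB\cdot A'}w_B\}.$$
Let $\tilde w=(w_{A'}+\theta/t,\ w_B)$. Since $\omega+\theta/t=\tilde w_{A'}+V'^{-1}V_{A'B}w_B$, completing the square in blocks gives
$$\big(\omega+\tfrac\theta t\big)^\top V'\big(\omega+\tfrac\theta t\big)+w_B^\top V_{BB\cdot A'}w_B=\tilde w^\top V\tilde w.$$
Multiplying everything,
$$\mathbb E[e^{-\langle T,X\rangle}|V]=(1+2t\sigma^2)^{-\beta/2}e^{-\operatorname{tr}(\Xi V)},\qquad\Xi=\mathrm{diag}\big(T'-\tfrac1t\theta\theta^\top,\ T_B\big)+t'\tilde w\tilde w^\top.$$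
The matrix $\Xi$ is positive definite, since $T'-\theta\theta^\top/t$ is a Schur complement of $T_A$. The two powers of $1+2t\sigma^2$ have added up to exactly $-\beta/2$. Applying (5) to $V$,
$$\mathbb Ee^{-\langle T,X\rangle}=\big[(1+2t\sigma^2)\,|I+2\Sigma_{RR}\Xi|\big]^{-\beta/2}. \tag{8}$$

**Step 3: identify the base in (8) as $|I+2\Sigma T|$.** The base does not depend on $\beta$, so it can be read off from a single Gaussian row. Let $r\sim N(0,\Sigma)$ and write $r_a=w^\top r_R+\sigma n$ with $n\sim N(0,1)$ independent of $r_R$. Completing the square in $r_a$,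
$$r^\top Tr=t\big(r_a+\tfrac1t\theta^\top r_{A'}\big)^2+r_{A'}^\top\big(T'-\tfrac1t\theta\theta^\top\big)r_{A'}+r_B^\top T_Br_B,\qquad r_a+\tfrac1t\theta^\top r_{A'}=\tilde w^\top r_R+\sigma n.$$
Integrating out $n$ gives $\mathbb E[e^{-r^\top Tr}|r_R]=(1+2t\sigma^2)^{-1/2}e^{-r_R^\top\Xi r_R}$, and then
$$|I+2\Sigma T|^{-1/2}=\mathbb Ee^{-r^\top Tr}=(1+2t\sigma^2)^{-1/2}|I+2\Sigma_{RR}\Xi|^{-1/2}.$$
So the base in (8) equals $|I+2\Sigma T|$, and (6) holds with $\gamma=\beta$. This proves (a).

**Step 4: a density, and (b).** Let $\delta=\beta-q>0$. The density of $\chi^2_\delta(\eta)$ is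
$$f_\delta(\eta,z)=\sum_{j\ge0}e^{-\eta/2}\frac{(\eta/2)^j}{j!}\,\frac{z^{\delta/2+j-1}e^{-z/2}}{2^{\delta/2+j}\,\Gamma(\delta/2+j)},\qquad z>0.$$
The series converges uniformly on compact subsets of $[0,\infty)\times(0,\infty)$, so $f_\delta$ is jointly continuous there, and it is positive because its $j=0$ term is. On the open set $\mathcal Q=\{(V,y,x):V>0,\ x>y^\top V'^{-1}y\}$, which carries the whole mass and does not depend on $s$, the triple $(V,y,x)$ has density
$$\big[\mathcal W_{p-1}(\beta,\Sigma_{RR})\text{ density at }V\big]\cdot\big[N((Vw)_{A'},\sigma^2V')\text{ density at }y\big]\cdot\sigma^{-2}f_\delta\big(\eta,\ \sigma^{-2}(x-y^\top V'^{-1}y)\big).$$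
Since $\Sigma_{RR}$, $w$, $\sigma^2$ depend continuously on $s$, with $\Sigma_{RR}>0$ and $\sigma^2>0$, this density is positive and jointly continuous in $(V,y,x,s)$ on $\mathcal Q\times[0,1]$. By Scheffé's lemma, pointwise convergence of probability densities as $s\to s_0$ implies convergence in $L^1$. So the law of $(V,y,x)$ depends on $s$ continuously in total variation, and so does its image $\nu^s_\beta$. This is (b).

**Step 5: the lower bound (c).** Use the coordinates $X_A=(V',y,x)$, $X_B=V_{BB}$ and $V_{A'B}$ on $\mathcal Q$. The point $V=\varepsilon I$, $y=0$, $x=\varepsilon$, that is, $(X_A,X_B)=(\varepsilon I,\varepsilon I)$ and $V_{A'B}=0$, lies in $\mathcal Q$. Choose a closed ball $U$ about $(\varepsilon I,\varepsilon I)$, as small as desired, and a closed ball $U'$ about $0$ in the space of the $V_{A'B}$ such that $U\times U'\subset\mathcal Q$. On the compact set $U\times U'\times[0,1]$ the density is bounded below by a positive constant. Integrating over $V_{A'B}\in U'$ gives (c). If $q=0$, there is no $V_{A'B}$ and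 nothing to integrate. $\square$

## 5. Differentiating a real convolution power

For $r\in\mathbb R^p$ put $\pi(r)=(r_Ar_A^\top,\,r_Br_B^\top)\in\mathcal V_+$. Let $n_u$ be the density of $N(0,\Sigma_u)$ and $\dot\Sigma=\Sigma_1-\Sigma_0$. For a bounded Borel function $F$ on $\mathcal V_+$ and $X'\in\mathcal V_+$ put
$$G_F(u,X')=\mathbb EF(X'+\pi(r(u)))=\int F(X'+\pi(r))\,n_u(r)\,dr .$$

**Lemma 7.** Let $\alpha>p-1$ be real and $F$ a bounded Borel function on $\mathcal V_+$. Then $G_F(\cdot,X')$ and $\Phi_F(s)=\int F\,d\nu^s_\alpha$ are $C^1$ on $[0,1]$, and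
$$\Phi_F'(s)=\alpha\int\nu^s_{\alpha-1}(dX')\;\partial_uG_F(u,X')\big|_{u=s}. \tag{9}$$

*Proof.* As $\alpha-1>p-2$, the measure $\nu^s_{\alpha-1}$ exists by Lemma 6.

**Step 1: the derivative of one row is a finite signed measure.** Differentiating the Gaussian density,
$$\dot n_u(r):=\partial_un_u(r)=\tfrac12\,n_u(r)\,\big[r^\top\Sigma_u^{-1}\dot\Sigma\Sigma_u^{-1}r-\operatorname{tr}(\Sigma_u^{-1}\dot\Sigma)\big]. \tag{10}$$
The eigenvalues of $\Sigma_u$, $u\in[0,1]$, lie in a compact interval $[\ell,\Lambda]\subset(0,\infty)$, so $|\dot n_u(r)|\le\mathrm{const}\,(1+|r|^2)e^{-|r|^2/(2\Lambda)}$ uniformly in $u$. By dominated convergence, for every bounded Borel $H$ on $\mathbb R^p$ the function $u\mapsto\int Hn_u\,dr$ is $C^1$ with derivative $\int H\dot n_u\,dr$, and $u\mapsto\dot n_u$ is continuous into $L^1(\mathbb R^p)$. In particular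
$$\partial_uG_F(u,X')=\int F(X'+\pi(r))\,\dot n_u(r)\,dr. \tag{11}$$
Let $\mu_u$ be the image of $\dot n_u(r)\,dr$ under $\pi$: a finite signed measure on $\mathcal V_+$, continuous in $u$ in total variation.

**Step 2: the power rule on the transform side.** For positive definite $T_A,T_B$ let $L_s(T)=|I+2\Sigma_sT|^{-1/2}=\int e^{-r^\top Tr}n_s(r)\,dr>0$. By Step 1 with $H(r)=e^{-r^\top Tr}=e^{-\langle T,\pi(r)\rangle}$, $\partial_sL_s(T)=\int e^{-\langle T,Y\rangle}\mu_s(dY)$. By (6), $L_s^\alpha$ and $L_s^{\alpha-1}$ are the transforms of $\nu^s_\alpha$ and $\nu^s_{\alpha-1}$. Therefore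
$$\partial_sL_s(T)^\alpha=\alpha L_s(T)^{\alpha-1}\,\partial_sL_s(T)=\alpha\int e^{-\langle T,X\rangle}(\nu^s_{\alpha-1}*\mu_s)(dX).$$

**Step 3: back to measures.** By Lemma 6(b) and Step 1, $s\mapsto\nu^s_{\alpha-1}*\mu_s$ is continuous in total variation, because
$$\|\nu^s*\mu_s-\nu^{s_0}*\mu_{s_0}\|\le\|\nu^s-\nu^{s_0}\|\,\|\mu_s\|+\|\mu_s-\mu_{s_0}\|$$
with $\nu^s=\nu^s_{\alpha-1}$. So for $s_1<s_2$ the formula $\kappa=\alpha\int_{s_1}^{s_2}\nu^s_{\alpha-1}*\mu_s\,ds$ defines a finite signed measure on $\mathcal V_+$. Integrating Step 2 over $[s_1,s_2]$, the finite signed measures $\nu^{s_2}_\alpha-\nu^{s_1}_\alpha$ and $\kappa$ have the same Laplace transform on $\mathcal O$. By Lemma 2(a) they are equal. Hence for every bounded Borel $F$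
$$\Phi_F(s_2)-\Phi_F(s_1)=\alpha\int_{s_1}^{s_2}\Big(\int F\,d(\nu^s_{\alpha-1}*\mu_s)\Big)ds,$$
where the inner integral is continuous in $s$ and, by (11), equals $\int\nu^s_{\alpha-1}(dX')\int F(X'+\pi(r))\,\dot n_s(r)\,dr=\int\nu^s_{\alpha-1}(dX')\,\partial_uG_F(u,X')|_{u=s}$. This is (9). $\square$

## 6. Monotonicity in $s$ for every real $\alpha>p-1$

*Proof of Theorem 2.* The integer case is Proposition 1. Let $\alpha>p-1$ be real, and let $F(X_A,X_B)=f_A(X_A)f_B(X_B)$, a bounded Borel function on $\mathcal V_+$. For every $X'\in\mathcal V_+$, Lemma 5 says that $G_F(\cdot,X')$ is nondecreasing, and it is $C^1$ by Lemma 7, so $\partial_uG_F\ge0$ on $[0,1]\times\mathcal V_+$. Since $\nu^s_{\alpha-1}$ is a positive measure on $\mathcal V_+$, (9) gives $\Phi_F'\ge0$. As $\Phi_F(s)=\mathbb E[f_A(\mathfrak X^{(s)}_{AA})f_B(\mathfrak X^{(s)}_{BB})]$, this is the asserted monotonicity. At $s=0$ the transform (6) factors as $|I+2\Sigma_{AA}T_A|^{-\alpha/2}\,|I+2\Sigma_{BB}T_B|^{-\alpha/2}$, so by uniqueness the two blocks are independent,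 with the marginal laws of $\mathfrak X_{AA}$ and $\mathfrak X_{BB}$. Comparing $s=1$ with $s=0$ gives the product inequality. $\square$

*Proof of Theorem 1.* By Lemma 1, $f_A=\prod_{i<k}1\{|X_{ii}|\le t_i\}$ and $f_B=\prod_{i\ge k}1\{|X_{ii}|\le t_i\}$ are admissible in Theorem 2. $\square$

So the conjecture is true for every real $\alpha>p-1$.

## 7. Equality forces a vanishing cross-covariance

*Proof of Theorem 3.* If $\Sigma_{AB}=0$, the two blocks are independent and (1) is an equality. Now let $\Gamma:=\Sigma_{AB}\ne0$. We must show that (1) is strict.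

**Step 1: reduce to one Gaussian row.** The purpose is to bound the gap in (1) below by an average of gaps for a single row. Choose $\varepsilon>0$ with $\varepsilon^{p_i}<t_i$ for all $i$. Take $U$ and $c$ from Lemma 6(c) with $\beta=\alpha-1$, the radius of $U$ so small that both components of every $X'\in U$ are positive definite and $|X'_{ii}|<t_i$ for all $i$. Let $F=\prod_i1\{|X_{ii}|\le t_i\}$ and $g(s,X')=G_F(s,X')$. By (9), $\partial_ug\ge0$, Lemma 6(c) and Tonelli,
$$\text{left side of (1)}-\text{right side of (1)}=\Phi_F(1)-\Phi_F(0)\ \ge\ \alpha c\int_U\big[g(1,X')-g(0,X')\big]\,dX'.$$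
It suffices to prove $g(1,X')>g(0,X')$ for every $X'\in U$. Fix $X'$ and write $g(s)$. Since $|X'_{ii}+r_ir_i^\top|=|X'_{ii}|(1+r_i^\top X_{ii}'^{-1}r_i)$, we have $g(s)=\mathbb P(r_A(s)\in K_A,\ r_B(s)\in K_B)$ with
$$K_A=\big\{r_A:\ r_i^\top X_{ii}'^{-1}r_i\le t_i/|X'_{ii}|-1\ \ \forall i<k\big\}$$
and $K_B$ defined in the same way with $i\ge k$. Both are compact, symmetric and convex, with $0$ in the interior.

**Step 2: expand $g$ at $s=0$.** Let $n_A,n_B$ be the densities of $N(0,\Sigma_{AA})$, $N(0,\Sigma_{BB})$, so $n_0=n_An_B$. Since $\nabla^2n_s=n_s\,(\Sigma_s^{-1}rr^\top\Sigma_s^{-1}-\Sigma_s^{-1})$, formula (10) reads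
$$\partial_sn_s=\tfrac12\operatorname{tr}(\dot\Sigma\nabla^2n_s)=\sum_{a\in A,\,b\in B}\Gamma_{ab}\,\partial_a\partial_bn_s .$$
We integrate over the compact set $K_A\times K_B$ and may differentiate under the integral. First,
$$g'(0)=\sum_{a,b}\Gamma_{ab}\int_{K_A}\partial_an_A\int_{K_B}\partial_bn_B=0,$$
because the integrands are odd and the sets symmetric. Applying the formula twice,
$$g''(0)=\sum_{a,a',b,b'}\Gamma_{ab}\Gamma_{a'b'}(M_A)_{aa'}(M_B)_{bb'}=\operatorname{tr}(M_A\Gamma M_B\Gamma^\top),\qquad M_A=\int_{K_A}\nabla^2n_A,\quad M_B=\int_{K_B}\nabla^2n_B.$$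

**Step 3: $M_A$ and $M_B$ are negative definite.** Let $v\in\mathbb R^{p_A}$, $v\ne0$, $r_A\sim N(0,\Sigma_{AA})$, $\varrho=\langle\Sigma_{AA}^{-1}v,r_A\rangle$ and $\sigma_v^2=v^\top\Sigma_{AA}^{-1}v=\mathrm{Var}\,\varrho$. The formula for $\nabla^2n_A$ gives
$$v^\top M_Av=\mathbb E\big[(\varrho^2-\sigma_v^2)\,1_{K_A}(r_A)\big].$$
Since $\mathrm{Cov}(r_A,\varrho)=v$, we have $r_A=\varrho v/\sigma_v^2+r^\perp$ with $r^\perp$ independent of $\varrho$, a nondegenerate Gaussian vector on the hyperplane $\{z:\langle\Sigma_{AA}^{-1}v,z\rangle=0\}$. Let $h(x)=\mathbb P(r^\perp+xv/\sigma_v^2\in K_A)$. We need four properties of $h$.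

- It is even, since $K_A$ and the law of $r^\perp$ are symmetric.
- It is nonincreasing in $|x|$. Indeed, $h$ is the integral over the hyperplane variable $z$ of $1_{K_A}(z+xv/\sigma_v^2)$ times a Gaussian density in $z$, a jointly log-concave function of $(x,z)$, so $h$ is log-concave by Prékopa's theorem. For $0\le x<y$, $x$ is a convex combination of $-y$ and $y$, whence $h(x)\ge h(y)$. If $p_A=1$, $h$ is simply the indicator of a symmetric interval.
- It is positive near $0$, because $K_A$ contains a neighborhood of $0$ and $r^\perp$ is arbitrarily close to $0$ with positive probability.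
- It has bounded support, because $r^\perp+xv/\sigma_v^2\in K_A$ forces $x=\langle\Sigma_{AA}^{-1}v,\,r^\perp+xv/\sigma_v^2\rangle$ to be bounded.

With $\varrho'$ an independent copy of $\varrho$,
$$v^\top M_Av=\mathbb E[(\varrho^2-\sigma_v^2)h(\varrho)]=\mathrm{Cov}(\varrho^2,h(\varrho))=\tfrac12\,\mathbb E\big[(\varrho^2-\varrho'^2)(h(\varrho)-h(\varrho'))\big]<0:$$
the integrand is $\le0$ everywhere, and it is $<0$ on the event, of positive probability, that $\varrho$ is near $0$ and $\varrho'$ lies outside the support of $h$. The same argument applies to $M_B$.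

**Step 4: conclude strictness.** Hence
$$g''(0)=\operatorname{tr}\big((-M_A)\Gamma(-M_B)\Gamma^\top\big)=\big\|(-M_A)^{1/2}\,\Gamma\,(-M_B)^{1/2}\big\|_F^2>0,$$
since $\Gamma\ne0$. With $g'(0)=0$ this gives $g(s)>g(0)$ for small $s>0$, and by Lemma 4 $g(1)\ge g(s)>g(0)$. This proves the first statement of the theorem.

**Step 5: the full product.** For $j=1,\dots,d-1$, apply (1) to the principal submatrix of blocks $j,\dots,d$, with first group the single block $j$. This submatrix is Wishart with the same $\alpha$, and $\alpha>p-1$ is at least its size minus $1$, strictly. With $P_j=\mathbb P(\bigcap_{i\ge j}\{|\mathfrak X_{ii}|\le t_i\})$ and $\pi_j=\mathbb P(|\mathfrak X_{jj}|\le t_j)$ we get $P_j\ge\pi_jP_{j+1}$, so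
$$P_1\ge\pi_1P_2\ge\pi_1\pi_2P_3\ge\dots\ge\pi_1\cdots\pi_d .$$
All $\pi_j$ are positive, since the Wishart density is positive on $\mathcal S^p_{++}$. So if the two ends are equal, then $P_j=\pi_jP_{j+1}$ for every $j\le d-1$, and by the first statement $\Sigma_{ji}=0$ for all $i>j$; that is, $\Sigma$ is block diagonal. Conversely, if $\Sigma$ is block diagonal, then every step is an equality. $\square$
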